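# Fat point ideals whose symbolic powers lag by at most one step

## 1. Three points in the plane and the cubic $xyz$

Throughout, $\mathbb K$ is an algebraically closed field of any characteristic. Take the three coordinate points of $\mathbb P^2$. Their ideal in $\mathbb K[x,y,z]$ is
$$I=(x,y)\cap(y,z)\cap(x,z)=(xy,yz,zx),$$
because a monomial lies in all three ideals exactly when at most one of its exponents is zero. Let $I^{(m)}=(x,y)^m\cap(y,z)^m\cap(x,z)^m$ be the ideal of forms that vanish to order at least $m$ at each point. A monomial $x^ay^bz^c$ lies in $I^{(m)}$ if and only if $a+b\ge m$, $b+c\ge m$ and $a+c\ge m$.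

For $m=2$: if one exponent is zero, the other two are at least $2$, and the monomial is a multiple of $x^2y^2$, $y^2z^2$ or $x^2z^2$, all in $I^2$. Otherwise it is a multiple of $xyz$. So
$$I^{(2)}=I^2+(xyz),\qquad xyz\notin I^2,$$
the last because $I^2$ starts in degree $4$. The failure is as small as it could be: $x\cdot xyz=(xy)(xz)\in I^2$, and likewise for $y$ and $z$. So $xyz$ misses $I^2$, but each of its multiples by a linear form is in $I^2$.

Now take powers. We have $(xyz)^2=(xy)(yz)(zx)\in I^3$. This element lies in $I^{(4)}$, so it lags one step behind. Next, $(xyz)^3\in I^{(6)}$ has degree $9$, while $I^5$ starts in degree $10$. So $I^{(6)}\not\subseteq I^5$: the cube lags at least two steps behind. The defect accumulates.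

Must a defect always accumulate? Can there be points, perhaps with multiplicities, for which some $I^{(m)}$ differs from $I^m$, and yet no $I^{(m)}$ is ever more than one step behind, that is, $I^{(m)}\subseteq I^{m-1}$ for all $m$?

## 2. Resurgence one: $I^{(m)}\subseteq I^{m-1}$ for all $m$

Let $R=\mathbb K[x_0,\dots,x_N]$ with $N\ge2$, and $\mathfrak M=(x_0,\dots,x_N)$. Ideal powers with exponent $0$ are the whole ring, and $a_+=\max(a,0)$.

**Definition (fat points, symbolic powers).** For distinct points $P_1,\dots,P_n\in\mathbb P^N$ and non-negative integers $m_1,\dots,m_n$, not all zero, the fat point scheme $Z=\sum m_iP_i$ has ideal $I(Z)=\bigcap_i I(P_i)^{m_i}$, where $I(P_i)$ is the ideal of all forms vanishing at $P_i$. For $I=I(Z)$ put $I^{(m)}=\bigcap_i I(P_i)^{mm_i}$. Always $I^m\subseteq I^{(m)}$.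

For example, $Z=2[1:0:0]$ has $I(Z)=(x_1,x_2)^2$, and $I(Z)^{(m)}=(x_1,x_2)^{2m}=I(Z)^m$.

**Order at a point.** Put $\mathrm{ord}_P(f)=\max\{\mu: f\in I(P)^\mu\}$ for $f\neq0$. After a linear change of coordinates $I(P)=(x_1,\dots,x_N)$, and $\mathrm{ord}_P(f)$ is the least degree in $x_1,\dots,x_N$ of a monomial of $f$. Parts of lowest degree multiply to something nonzero, so $\mathrm{ord}_P(fg)=\mathrm{ord}_P(f)+\mathrm{ord}_P(g)$. Thus $\mathrm{ord}_P$ extends to a discrete valuation. Also $I(P)^\mu$ is $I(P)$-primary: if $fg\in I(P)^\mu$ and $g\notin I(P)$, then $\mathrm{ord}_P(g)=0$ and $\mathrm{ord}_P(f)\ge\mu$.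

**Definition (resurgence, symbolic defect).** The resurgence is $\rho(I)=\sup\{m/r: I^{(m)}\not\subseteq I^r\}$. The $m$-symbolic defect $\mathrm{sdefect}(I,m)$ is the minimal number of generators of $I^{(m)}/I^m$.

For the three points above, $\mathrm{sdefect}(I,2)=1$ and $\rho(I)\ge 6/5$.

**Reformulation.** We claim that $\rho(I)\ge1$ always, and
$$\rho(I)=1\iff I^{(m)}\subseteq I^{m-1}\ \text{ for all } m\ge2. \tag{1}$$
Let $\alpha\ge1$ be the least degree of a nonzero form in $I$. Then $I^m$ has a nonzero form of degree $m\alpha$, and $I^{m+1}$ does not. So $I^{(m)}\supseteq I^m\not\subseteq I^{m+1}$, and $\rho(I)\ge\sup_m\frac m{m+1}=1$. Next, $\rho(I)\le1$ says that $I^{(m)}\subseteq I^r$ whenever $m>r\ge1$. As $I^{m-1}$ is the smallest of these $I^r$, this says $I^{(m)}\subseteq I^{m-1}$ for all $m\ge2$.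

If $I^{(m)}=I^m$ for all $m$, then $\rho(I)=1$. The problem, taken from Iman Bahmani Jafarloo and Giuseppe Zito, "On the containment problem for fat points", arXiv:1802.10178 (2018), is about the converse: is there a fat point scheme $Z\subseteq \mathbb P^N$ with $\rho(I(Z))=1$ and $I(Z)^m\ne I(Z)^{(m)}$ for some $m$? Its statement comes with the known fact that no such $Z$ is supported at at most three points, or at collinear points.

Two more notions are needed for the results.

**Definition (integral closure).** An element $f$ is integral over an ideal $\mathfrak a$ if $f^s+a_1f^{s-1}+\dots+a_s=0$ for some $s\ge 1$ and $a_i\in\mathfrak a^i$. These elements form an ideal $\overline{\mathfrak a}$. Valuative criterion: in a Noetherian domain, $f\in\overline{\mathfrak a}$ if and only if $v(f)\ge v(\mathfrak a):=\min_{g\in\mathfrak a}v(g)$ for every discrete valuation $v$ of the fraction field that is non-negative on the ring.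

For example, $xy\in\overline{(x^2,y^2)}$, since $(xy)^2=x^2\cdot y^2\in(x^2,y^2)^2$. In Section 1, $xyz$ is not integral over $I^2$: for the valuation "lowest degree" it has value $3$, while $v(I^2)=4$.

**Definition (analytic spread).** $\ell(I)=\dim\bigoplus_{j\ge0} I^j/\mathfrak MI^j$.

For the three points, $I$ is generated in degree $2$, so $I^j/\mathfrak MI^j$ is the degree $2j$ part of $I^j$, and the ring is $\mathbb K[xy,yz,zx]$. The exponent vectors $(1,1,0),(0,1,1),(1,0,1)$ have determinant $2\ne0$, so the three monomials are algebraically independent, and $\ell(I)=3=N+1$.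

**Theorem A.** Let $N\ge3$ and let $k$ be an integer with $\operatorname{char}\mathbb K\nmid k$ and $(N-2)k\ge N$ (that is, $k\ge3$ if $N=3$, and $k\ge2$ if $N\ge4$). Then there is $Z\subset\mathbb P^N$, with one point of multiplicity $k$ and all other points of multiplicity $1$, such that $\rho(I(Z))=1$ and $I(Z)^{(2)}\ne I(Z)^2$. One of $k=3,4$ is always allowed, so such $Z$ exist for all $N\ge3$ in every characteristic.

**Theorem B.** Let $N\ge2$ and $\rho(I(Z))=1$. If $(N-2)m_i\le N-1$ for all $i$ (that is, $N=2$; or $N=3$ and all $m_i\le2$; or $N\ge4$ and all $m_i\le1$), then $I(Z)^{(m)}=I(Z)^m$ for all $m$.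

**Theorem C.** Suppose $(N-3)m_i\le N-1$ for all $i$ (automatic if $N\le3$). With $I=I(Z)$, the following are equivalent: (1) $\rho(I)=1$; (2) $I^{(m)}=\overline{I^m}$ for all $m$; (3) $\ell(I)=N$.

Theorems A and B together say that a scheme as asked for exists in $\mathbb P^N$ if and only if $N\ge3$. Since $(N-2)k\ge N$ and $(N-2)k\le N-1$ are complementary conditions, the largest multiplicities $k$ allowed in Theorem A are, for $\operatorname{char}\mathbb K\nmid k$, exactly those that Theorem B does not cover.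

## 3. An odd number of points on a conic

We generalize the opening example from $3$ points to $n$ points on a conic, $n$ odd, and compute all the ideals exactly. The conic turns forms in three variables into forms in two variables, where divisibility decides everything.

Let $\bar T=\mathbb K[y_0,y_1,y_2]$, $\mathfrak n=(y_0,y_1,y_2)$, let $n\ge3$ be odd, and let $\lambda_1,\dots,\lambda_n\in\mathbb K^*$ be distinct. Let
$$\pi:\bar T\to\mathbb K[s,t],\qquad y_0,y_1,y_2\mapsto s^2,\,st,\,t^2 .$$
Then $\pi(\bar T_d)=\mathbb K[s,t]_{2d}$, since every monomial of degree $2d$ in $s,t$ is a product of $d$ monomials of degree $2$. The kernel is $(C)$ with $C=y_0y_2-y_1^2$: modulo $C$ every polynomial has the form $g_0(y_0,y_2)+y_1g_1(y_0,y_2)$, its image is $g_0(s^2,t^2)+st\,g_1(s^2,t^2)$, and this vanishes only if $g_0=g_1=0$, because the exponents of $s$ are even in the first summand and odd in the second.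

Put $\bar q_i=[1:\lambda_i:\lambda_i^2]$, $\bar P=(y_1,y_2)$ (the ideal of the point $[1:0:0]$, also on the conic), $\theta=\prod_i(t-\lambda_is)$, and
$$\bar I(\alpha,\beta)=\bar P^{\alpha_+}\cap\bigcap_iI(\bar q_i)^{\beta_+},\quad \bar Q=\bar I(0,1),\quad \bar Q^{(\beta)}=\bar I(0,\beta),\quad \bar J=\bar I(1,1)=\bar Q\cap\bar P.$$
So $\alpha$ is the order demanded at $[1:0:0]$, and $\beta$ the order demanded at each $\bar q_i$.

**Step 1: two rules.** This step translates orders of vanishing into divisibility. Let $w=[1:\lambda:\lambda^2]$, with $\lambda=0$ allowed, and put $a=y_1-\lambda y_0$, $b=y_2-\lambda^2y_0$, so $I(w)=(a,b)$. We have $\pi(a)=s(t-\lambda s)$ and $\pi(b)=(t-\lambda s)(t+\lambda s)$, so $\pi(I(w)^\mu)\subseteq(t-\lambda s)^\mu\mathbb K[s,t]$. Moreover $C=y_0(b+\lambda^2y_0)-(a+\lambda y_0)^2=y_0(b-2\lambda a)-a^2$, so $\mathrm{ord}_w(C)=1$ in every characteristic. As $t$ and the $t-\lambda_is$ are pairwise coprime and orders are additive, we get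
$$h\in\bar I(\alpha,\beta),\ \alpha,\beta\ge0\ \Longrightarrow\ \pi(h)\in t^\alpha\theta^\beta\,\mathbb K[s,t], \tag{2}$$
$$Ch''\in\bar I(\alpha,\beta)\ \Longrightarrow\ h''\in\bar I(\alpha-1,\beta-1). \tag{3}$$

**Step 2: generators of $\bar Q$ and $\bar J$.** Since $n+1$ is even, we can choose $F,G\in\bar T_{(n+1)/2}$ with $\pi(F)=s\theta$ and $\pi(G)=t\theta$. The value of a form $h$ at $(1,\lambda,\lambda^2)$ is $\pi(h)(1,\lambda)$, so $F,G$ vanish at all $\bar q_i$, and $G$ vanishes at $[1:0:0]$. The conic $C$ vanishes at all these points.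

If $h\in\bar Q_d$, then $\pi(h)=\theta r$ with $\deg r=2d-n$ odd (or $r=0$). So $r=sr_1+tr_2$ with $r_1,r_2$ of even degree. Lift $r_i=\pi(\tilde r_i)$; then $h-F\tilde r_1-G\tilde r_2\in\ker\pi=(C)$. Hence $\bar Q=(C,F,G)$.

If $h\in\bar J_d$, then $\pi(h)=t\theta r$ with $\deg r=2d-n-1$ even, so $r$ itself lifts and $h-G\tilde r\in(C)$. Hence $\bar J=(C,G)$.

Modulo $C$, therefore, $\bar Q^2$ sees $s^2\theta^2,st\theta^2,t^2\theta^2$. What is missing is $\theta^2$ itself: it has even degree $2n$, so it is the image of a form of degree $n$. That form, suitably chosen, is the analogue of $xyz$.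

**Step 3: the form $H$.** We claim that there is $H\in(\bar Q^{(2)})_n$ with $\pi(H)=\theta^2$. Order at least $2$ at a point imposes at most three linear conditions, so
$$\dim(\bar Q^{(2)})_n\ge\binom{n+2}2-3n=\frac{(n-1)(n-2)}2 .$$
By (3), the kernel of $\pi$ on $(\bar Q^{(2)})_n$ is $C\bar Q_{n-2}$. Evaluation of $\bar T_{n-2}$ at the $n$ vectors $(1,\lambda_i,\lambda_i^2)$ is evaluation of $\pi(\bar T_{n-2})=\mathbb K[s,t]_{2n-4}$ at the $(1,\lambda_i)$. It is onto $\mathbb K^n$ by interpolation, since $2n-4\ge n-1$. So $\dim\bar Q_{n-2}=\binom n2-n=\frac{n(n-3)}2$, which is one less than $\frac{(n-1)(n-2)}2$. Hence $\pi\ne0$ on $(\bar Q^{(2)})_n$. By (2) the image lies in $\theta^2\mathbb K[s,t]_0$, so a scalar multiple of some element maps to $\theta^2$.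

For $n=3$ one can take the product of the three lines $\lambda_i\lambda_jy_0-(\lambda_i+\lambda_j)y_1+y_2$ through $\bar q_i$ and $\bar q_j$: each maps to $(t-\lambda_is)(t-\lambda_js)$, so the product maps to $\theta^2$, and it has order $2$ at each point. After a linear change of coordinates it is $xyz$ up to a scalar.

**Lemma 1.**

1. $\bar I(m-a,m)=\bar J^{\,m-a}\bar Q^{(a)}$ for $m\ge a\ge0$.
2. $\bar Q^{(a)}=\sum_{0\le 2j\le a}H^j\bar Q^{\,a-2j}$.
3. $\bar Q^{(a)}\subseteq\bar Q^{\,a-1}$ for $1\le a\le n+2$.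
4. $H\in\bar Q^{(2)}\setminus\bar Q^2$.

**Step 4: a lifting claim.** Parts 1 and 2 need lifts of elements $\theta^ar$ inside $\bar Q^{(a)}$. Claim: if $r$ is a form with $\deg r\equiv a\pmod2$, then $\theta^ar=\pi(h')$ for some form $h'\in H^{\lfloor a/2\rfloor}\bar Q^{\,a-2\lfloor a/2\rfloor}\subseteq\bar Q^{(a)}$. If $a$ is even, $r=\pi(\tilde r)$; take $h'=H^{a/2}\tilde r$. If $a$ is odd, write $r=s\,\pi(\tilde r_1)+t\,\pi(\tilde r_2)$; take $h'=H^{(a-1)/2}(F\tilde r_1+G\tilde r_2)$. The inclusion in $\bar Q^{(a)}$ holds because $H$ has order at least $2$ at each $\bar q_i$.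

**Step 5: part 1.** The inclusion "$\supseteq$" holds by adding orders. For "$\subseteq$" use induction on $b=m-a$; the case $b=0$ is the definition. Let $b\ge1$ and let $h\in\bar I(b,a+b)$ be homogeneous of degree $d$. By (2), $\pi(h)=t^b\theta^{a+b}r=(t\theta)^b\theta^ar$. If $r\ne0$, then, as $n$ is odd,
$$\deg r=2d-b-n(a+b)\equiv b+a+b\equiv a\pmod2 .$$
With $h'$ from Step 4, $\pi(G^bh')=\pi(h)$, so $h-G^bh'=Ch''$. Since $G\in\bar J$ and $h'\in\bar Q^{(a)}$, we have $G^bh'\in\bar I(b,a+b)$, so $Ch''\in\bar I(b,a+b)$. By (3) and induction, $h''\in\bar I(b-1,a+b-1)=\bar J^{\,b-1}\bar Q^{(a)}$. As $G^b\in\bar J^{\,b}$ and $C\in\bar J$, we get $h=G^bh'+Ch''\in\bar J^{\,b}\bar Q^{(a)}$.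

**Step 6: part 2.** The inclusion "$\supseteq$" is clear. For "$\subseteq$" use induction on $a$; $a=0$ is trivial. For $h\in\bar Q^{(a)}$ homogeneous of degree $d$, $\pi(h)=\theta^ar$ with $\deg r=2d-na\equiv a\pmod 2$. With $h'$ from Step 4, $h-h'=Ch''$, and by (3) and induction $h''\in\bar Q^{(a-1)}=\sum_jH^j\bar Q^{\,a-1-2j}$. Since $C\in\bar Q$, $Ch''\in\sum_jH^j\bar Q^{\,a-2j}$; and $h'$ lies in the summand with $j=\lfloor a/2\rfloor$.

**Step 7: part 3.** We bound how far a power of $H$ lags, in two moves. First, as for $xyz$, multiplying $H$ by a variable removes the defect. The forms $y_0H-F^2$, $y_1H-FG$, $y_2H-G^2$ lie in $\ker\pi$ and in $\bar Q^{(2)}$, so by (3)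
$$y_0H-F^2,\quad y_1H-FG,\quad y_2H-G^2\ \in\ C\bar Q\subseteq\bar Q^2, \tag{4}$$
and $\mathfrak nH\subseteq\bar Q^2$. Second, $H$ contains many variables: write $H\in\bar Q=(C,F,G)$ with homogeneous coefficients. Those of $F,G$ have degree $n-\frac{n+1}2=\frac{n-1}2$, and that of $C$ has degree $n-2\ge\frac{n-1}2$. So $H\in\mathfrak n^{(n-1)/2}\bar Q$. For $1\le j\le\frac{n+1}2$ we have $j-1\le\frac{n-1}2$, and so
$$H^j\in H^{j-1}\mathfrak n^{(n-1)/2}\bar Q\subseteq(\mathfrak nH)^{j-1}\bar Q\subseteq\bar Q^{\,2j-1}.$$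
One copy of $H$ pays, with its variables, for the defects of the other $j-1$ copies. If $a\le n+2$, every $j$ in part 2 satisfies $j\le\frac{n+2}2$, hence $j\le\frac{n+1}2$ because $n$ is odd. So $H^j\bar Q^{\,a-2j}\subseteq\bar Q^{\,a-1}$ for $j\ge1$, and the summand $j=0$ is $\bar Q^{\,a}$.

**Step 8: part 4.** $\bar Q^2$ is generated by multiples of $C$ and by $F^2,FG,G^2$, which have degree $n+1$. So $(\bar Q^2)_n\subseteq(C)$, while $\pi(H)\ne0$. This proves Lemma 1. $\square$

## 4. Delay, cancellation, and a cap on $a$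

The opening example is $n=3$, where $\bar Q^{(a)}\subseteq\bar Q^{\,a-1}$ holds for $a\le5$ and fails for $a=6$. The sensible first attempt is to use more points, since by Lemma 1(3) this delays the failure. But it only delays it: the failure comes at exactly $a=n+3$. Indeed $H^{(n+3)/2}\in\bar Q^{(n+3)}$, and $\pi(H^{(n+3)/2})=\theta^{n+3}$ is nonzero of degree $n(n+3)=n^2+3n$. On the other hand $\pi(\bar Q^{\,n+2})\subseteq(s\theta,t\theta)^{n+2}$ starts in degree $(n+1)(n+2)=n^2+3n+2$. So $\bar Q^{(n+3)}\not\subseteq\bar Q^{\,n+2}$, and $\rho(\bar Q)>1$ for every odd $n$.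

The opposite extreme is to add $[1:0:0]$ with the same multiplicity. Lemma 1(1) with $a=0$ says $\bar J^{(m)}=\bar J^{\,m}$: the defect is cancelled altogether. Between these extremes, Lemma 1(1) says that the defect of $\bar I(m-a,m)$ comes only from $\bar Q^{(a)}$, where $a$ is the amount by which the order demanded at $[1:0:0]$ falls short of $m$. So we would like an ideal whose $m$-th symbolic power is assembled from pieces $\bar I(m-a,m)$ such that

- $a$ stays below a bound that does not depend on $m$, so that with enough points $\bar Q^{(a)}\subseteq\bar Q^{\,a-1}$ for every $a$ that occurs; and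
- the value $a=2$ occurs, so that the defect of $H$ in $\bar Q^{(2)}$ is really present.

Here is a way to get such pieces. Substitute $u_i=x_i^k$, and demand order $km$ at $p=[1:0:\dots:0]$ in the variables $x$. Write a polynomial in $x$ as a sum of terms $x^e\cdot g(u)$ with all $e_i\le k-1$. The factor $x^e$ already has order $e_1+\dots+e_N$ at $p$, so $g$ needs order only $m-a$ in the variables $u$, where $a=\lfloor(e_1+\dots+e_N)/k\rfloor$. This $a$ is at most $\lfloor N(k-1)/k\rfloor\le N-1$, whatever $m$ is. It reaches $2$ exactly when $N(k-1)\ge2k$, that is, $(N-2)k\ge N$. For $N=2$ this never happens: then $a\le1$, and $\bar I(m-1,m)=\bar J^{\,m-1}\bar Q$ shows no defect. So we first place the conic in $\mathbb P^N$ with $N\ge3$.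

## 5. The same points inside a plane of $\mathbb P^N$

Let $N\ge3$, $T=\mathbb K[u_0,\dots,u_N]$, $y_i=u_i$ for $i\le2$, and $L_l=u_l-u_1$ for $3\le l\le N$, so $T=\bar T[L_3,\dots,L_N]$. Put
$$P=(u_1,\dots,u_N),\quad q_i=[1:\lambda_i:\lambda_i^2:\lambda_i:\cdots:\lambda_i],\quad Q=\bigcap_iI(q_i),\quad Q^{(\beta)}=\bigcap_iI(q_i)^{\beta_+},\quad J=Q\cap P .$$
All these points lie in the plane $L_3=\dots=L_N=0$. We use $u_l-u_1$ and not $u_l$ so that no coordinate of $q_i$ vanishes; this will matter in Section 6.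

**Step 9: splitting off the variables $L$.** This step reduces everything to $\bar T$. We have $T=\bigoplus_\nu L^\nu\bar T$ over $\nu\in\mathbb Z_{\ge0}^{N-2}$. For an ideal $\mathfrak a\subset\bar T$, $(\mathfrak aT+(L))^\mu=\sum_{i\le\mu}(L)^i\mathfrak a^{\mu-i}T$. The coefficient of $L^\nu$ in it ranges over $\sum_{i\le\min(\mu,|\nu|)}\mathfrak a^{\mu-i}=\mathfrak a^{(\mu-|\nu|)_+}$, so
$$(\mathfrak aT+(L))^\mu=\bigoplus_\nu L^\nu\mathfrak a^{(\mu-|\nu|)_+} .$$
Apply this to $P=\bar PT+(L)$ and $I(q_i)=I(\bar q_i)T+(L)$, and intersect componentwise: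
$$P^{\alpha_+}\cap Q^{(\beta)}=\bigoplus_\nu L^\nu\,\bar I(\alpha-|\nu|,\beta-|\nu|),\qquad Q=(L)+\bar QT,\qquad J=(L)+\bar JT. \tag{5}$$

**Lemma 2.** Assume $n\ge N$.

- (i) $Q^{(m)}\subseteq Q^{m-1}$ for $1\le m\le N-1$.
- (ii) $Q^{(m)}\cap P^{m-a}\subseteq Q^aJ^{m-1-a}$ for $0\le a\le N-1$ and $m>a$.
- (iii) $Q^{(2)}\ne Q^2$.

*Proof.* The assumption on $n$ enters only through $N-1\le n+2$, which lets us use Lemma 1(3) for all exponents up to $N-1$. In (i) and (ii) we treat the $L^\nu$-part of the left side, with $j=|\nu|$. Each $L_l$ lies in $J\subseteq Q$.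

(i) The part is $L^\nu\bar Q^{(m-j)}$. If $j<m$, Lemma 1(3) puts it in $L^\nu\bar Q^{\,m-j-1}\subseteq Q^{j}Q^{m-j-1}=Q^{m-1}$. If $j\ge m$, already $L^\nu\in Q^j\subseteq Q^{m-1}$.

(ii) The part is $L^\nu\bar I(m-a-j,m-j)$.

Suppose $j\le m-a-1$. By Lemma 1(1), with $m-j$ in place of $m$, it is $L^\nu\bar J^{\,m-a-j}\bar Q^{(a)}$, where $m-a-j\ge1$. If $a\ge1$, Lemma 1(3) and $\bar J\subseteq\bar Q$ give
$$\bar J^{\,m-a-j}\bar Q^{(a)}\subseteq\bar J^{\,m-a-j}\bar Q^{\,a-1}\subseteq\bar J^{\,m-a-j-1}\bar Q^{\,a}:$$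
one factor from $\bar J$ has repaired the one missing factor from $\bar Q$. If $a=0$, simply $\bar J^{\,m-j}\subseteq\bar J^{\,m-j-1}$. Since $L^\nu\in J^j$, the part lies in $J^{m-a-1}Q^a$.

Suppose $j\ge m-a$. Then the part is $L^\nu\bar Q^{(m-j)}$ with $m-j\le a\le N-1$. It lies in $L^\nu\bar Q^{\,(m-j-1)_+}T$, by Lemma 1(3) if $m-j\ge1$ and trivially otherwise. Put $m-a-1$ of the $j$ linear factors of $L^\nu$ into $J$ and the others into $Q$, so $L^\nu\in J^{m-a-1}Q^{\,j-(m-a-1)}$. The total exponent of $Q$ is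
$$j-m+a+1+(m-j-1)_+\ge a .$$

(iii) By (5), $H\in\bar Q^{(2)}\subseteq Q^{(2)}$. Modulo $(L)$ the image of $Q^2$ in $T/(L)=\bar T$ is $\bar Q^2$, which does not contain $H$ by Lemma 1(4). $\square$

## 6. Substituting $k$-th powers: proof of Theorem A

Fix $N,k$ as in Theorem A and an odd $n\ge N$. Embed $T\subset R$ by $u_i=x_i^k$. Then $R=\bigoplus_ex^eT$ is free over $T$, with $e\in\{0,\dots,k-1\}^{N+1}$. Put $|e|'=e_1+\dots+e_N$ and $a(e)=\lfloor|e|'/k\rfloor$. Since $|e|'\le N(k-1)<Nk$, we have $a(e)\le N-1$. For $N=k=3$, for instance, $|e|'$ runs from $0$ to $6$ and $a(e)\in\{0,1,2\}$.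

Let $p=[1:0:\dots:0]\in\mathbb P^N$ and $\mathfrak p=I(p)=(x_1,\dots,x_N)$, and let $\Phi$ be the set of all $z\in\mathbb P^N$ with $[z_0^k:\dots:z_N^k]\in\{q_1,\dots,q_n\}$. It is finite and does not contain $p$. Define
$$Z=kp+\sum_{z\in\Phi}z,\qquad I=I(Z).$$

**Step 10: the condition along $\Phi$.** We claim that
$$\bigcap_{z\in\Phi}I(z)^m=Q^{(m)}R=\bigoplus_ex^eQ^{(m)} .$$
Let $q=q_i=[1:c_1:\dots:c_N]$; all $c_j\ne0$. The ideal $I(q)R=(x_j^k-c_jx_0^k)_{1\le j\le N}$ has as zero set the finite set of $z\in\Phi$ lying over $q$. So it is generated by $N$ forms and has height $N$. Since $R$ is Cohen–Macaulay, these forms are a regular sequence, and $R/I(q)R$ is Cohen–Macaulay, so its associated primes are the $I(z)$ with $z$ over $q$. For an ideal $\mathfrak f$ generated by a regular sequence, each $\mathfrak f^\mu/\mathfrak f^{\mu+1}$ is free over the ring modulo $\mathfrak f$. So $R/I(q)^mR$ is filtered by free $R/I(q)R$-modules, and its associated primes are also among the $I(z)$.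

Fix $z=[1:z_1:\dots:z_N]$ over $q$. As $\operatorname{char}\mathbb K\nmid k$ and $c_j\ne0$, the form $x_j^k-c_jx_0^k$ is a product of $k$ pairwise distinct linear forms $x_j-\gamma x_0$, and exactly one of them, $x_j-z_jx_0$, vanishes at $z$. The others are units in $R_{I(z)}$, so $I(q)R_{I(z)}=I(z)R_{I(z)}$. Hence the $I(z)$-primary component of $I(q)^mR$ is the contraction of $I(z)^mR_{I(z)}$, which is $I(z)^m$ because that ideal is primary. So $I(q)^mR=\bigcap_{z\mapsto q}I(z)^m$. Since $\mathfrak bR=\bigoplus_ex^e\mathfrak b$ for every ideal $\mathfrak b\subseteq T$, intersecting over $i$ can be done componentwise, and the claim follows. If some $c_j$ were $0$, the generator would be $x_j^k$, and $I(q)R$ would not be radical for $k\ge2$; this is why $L_l=u_l-u_1$ was chosen.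

**Step 11: the condition at $p$.** We claim that $\mathfrak p^{km}=\bigoplus_ex^eP^{(m-a(e))_+}$. Both sides are spanned by monomials. The monomial $x^eu^c$ lies in $\mathfrak p^{km}$ if and only if $|e|'+k(c_1+\dots+c_N)\ge km$. As $c_1+\dots+c_N$ is an integer, this says $c_1+\dots+c_N\ge m-a(e)$, that is, $u^c\in P^{(m-a(e))_+}$.

**Step 12: all symbolic powers of $I$.** Intersecting the two descriptions,
$$I^{(m)}=\bigoplus_ex^e\bigl(Q^{(m)}\cap P^{(m-a(e))_+}\bigr)\qquad(m\ge1). \tag{6}$$
For $m=1$ this shows $J\subseteq I$ (take $e=0$), and $x^eQ\subseteq I$ whenever $|e|'\ge k$.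

**Step 13: $I^{(2)}\ne I^2$.** The condition $(N-2)k\ge N$ is the same as $N(k-1)\ge2k$. So $e=(0,k-1,\dots,k-1)$ has $|e|'\ge2k$, $a(e)\ge2$, and by (6) the $x^e$-component of $I^{(2)}$ is all of $Q^{(2)}$. On the other hand $I\subseteq QR$, so $I^2\subseteq Q^2R=\bigoplus_ex^eQ^2$. Since $Q^2\ne Q^{(2)}$ by Lemma 2(iii), $I^{(2)}\neq I^2$; explicitly, $x^eH\in I^{(2)}\setminus I^2$.

**Step 14: $\rho(I)=1$.** By (1) we must show $I^{(m)}\subseteq I^{m-1}$ for $m\ge2$, and we do it component by component. Fix $e$ and let $a=a(e)\le N-1$. Since $|e|'\ge ak$, we can write $x^e=x^{e^{(0)}}x^{e^{(1)}}\cdots x^{e^{(a)}}$ with $|e^{(j)}|'=k$ for $j\ge1$. Each $x^{e^{(j)}}Q$ with $j\ge1$ lies in $I$.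

If $a\ge m$, the component is $Q^{(m)}$ with $m\le a\le N-1$, so $Q^{(m)}\subseteq Q^{m-1}$ by Lemma 2(i), and
$$x^eQ^{m-1}\subseteq\prod_{j=1}^{m-1}\bigl(x^{e^{(j)}}Q\bigr)\cdot R\subseteq I^{m-1}.$$

If $a\le m-1$, the component is $Q^{(m)}\cap P^{m-a}\subseteq Q^aJ^{m-1-a}$ by Lemma 2(ii), and
$$x^eQ^aJ^{m-1-a}\subseteq\prod_{j=1}^{a}\bigl(x^{e^{(j)}}Q\bigr)\cdot J^{m-1-a}R\subseteq I^{a}I^{m-1-a}=I^{m-1}.$$

So $\rho(I)=1$ while $I^{(2)}\ne I^2$. Finally, $k=3$ and $k=4$ both satisfy $(N-2)k\ge N$ for every $N\ge3$, and no prime divides both, so one of them is allowed in each characteristic. This proves Theorem A. $\blacksquare$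

## 7. Eighty-two points in $\mathbb P^3$

Take $N=3$, $k=n=3$ and $\operatorname{char}\mathbb K\ne3$. Then
$$Z=3[1:0:0:0]+\sum[1:a:b:c],$$
the sum over the $3\cdot27=81$ points with $a^3=c^3=\lambda$, $b^3=\lambda^2$, $\lambda\in\{\lambda_1,\lambda_2,\lambda_3\}$. By Step 3 we can take $H$ to be the product of three lines, and Step 13 gives
$$f=x_1^2x_2^2x_3^2\prod_{i<j}\bigl(\lambda_i\lambda_jx_0^3-(\lambda_i+\lambda_j)x_1^3+x_2^3\bigr)\in I^{(2)}\setminus I^2 .$$

It is instructive to square $f$, as we did with $xyz$. Since $u_i=x_i^3$,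
$$f^2=(x_1x_2x_3)\cdot x_3^3\cdot(y_1H)(y_2H).$$
By (4), $y_1H\in FG+C\bar Q$ and $y_2H\in G^2+C\bar Q$. As $G,C\in\bar J$, both products lie in $\bar J\bar Q$. So $f^2\in(x_1x_2x_3Q)(x_3^3Q)J^2R$. Each of $x_1x_2x_3Q$, $x_3^3Q$ and $J$ lies in $I$, and we get $f^2\in I^4$. So $f\notin I^2$, but $f$ is integral over $I^2$, with equation $X^2-f^2=0$. The square has lost the defect, whereas the square of $xyz$ kept it.

## 8. Resurgence one forces analytic spread $N$

We turn to the restrictions. Let $I=I(Z)$, drop the points with $m_i=0$, write $\mathfrak P_i=I(P_i)$, and let $A=R_{\mathfrak M}$, a regular local ring of dimension $N+1$. Each $\mathfrak P_i$ has height $N$, so $I$ has height $N$.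

Always $\overline{I^m}\subseteq I^{(m)}$: an element of $\overline{I^m}$ satisfies $\mathrm{ord}_{P_i}\ge mm_i$, because $\mathrm{ord}_{P_i}$ is a valuation with value at least $mm_i$ on $I^m$.

**Step 15: $\rho(I)=1$ implies $I^{(m)}=\overline{I^m}$ for all $m$.** A defect that does not accumulate must be integral. Let $f\in I^{(m)}$ and $0\ne c\in I$. For $j\ge2$, $f^j\in I^{(mj)}\subseteq I^{mj-1}$ by (1), so $cf^j\in I^{mj}$. Let $v$ be a discrete valuation that is non-negative on $R$. Then $v(c)+j\,v(f)\ge mj\,v(I)$ for all $j\ge2$. Dividing by $j$ and letting $j\to\infty$ gives $v(f)\ge m\,v(I)=v(I^m)$. By the valuative criterion $f\in\overline{I^m}$.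

**Step 16: if $I^{(m)}=\overline{I^m}$ for all $m$, then $\ell(I)\le N$.** We compare the Rees ring of the powers with that of the symbolic powers, in which a second nonzerodivisor is visible. Let $\tau$ be a variable and put
$$B'=R[I\tau,\tau^{-1}]=\bigoplus_{j\in\mathbb Z}I^j\tau^j\ \subseteq\ S'=\bigoplus_{j\in\mathbb Z}I^{(j)}\tau^j,\qquad I^j=I^{(j)}=R\ \text{ for } j\le0 .$$
If $f\in I^{(j)}=\overline{I^j}$ with $j\ge1$, an equation $f^s+a_1f^{s-1}+\dots+a_s=0$ with $a_i\in I^{ji}$, multiplied by $\tau^{js}$, shows that $f\tau^j$ is integral over $B'$. So $S'$ is integral over $B'$, and $S'\subseteq R[\tau,\tau^{-1}]\subseteq\operatorname{Frac}B'$. As $B'$ is a finitely generated $\mathbb K$-domain, its integral closure in $\operatorname{Frac}B'$ is a finite $B'$-module, and hence so is $S'$. So $S'$ is a finitely generated $\mathbb K$-domain. Its fraction field is $\mathbb K(x_0,\dots,x_N,\tau)$, so $\dim S'=N+2$.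

Choose a linear form $x$ vanishing at no $P_i$; this is possible because $\mathbb K$ is infinite. The associated primes of $R/I^{(j+1)}$, $j\ge0$, are among the $\mathfrak P_i$, so $x$ is a nonzerodivisor on $R/I^{(j+1)}$ and on its submodule $I^{(j)}/I^{(j+1)}$. Hence $x$ is a nonzerodivisor on $S'/\tau^{-1}S'=\bigoplus_{j\ge0}I^{(j)}/I^{(j+1)}$.

Let $\mathfrak q$ be a prime of $S'$ containing $(\tau^{-1},\mathfrak M)S'$. It is nonzero, so its height is at least $1$. If its height were $1$, it would be minimal over $\tau^{-1}S'$, hence an associated prime of $S'/\tau^{-1}S'$, and would consist of zero divisors on that ring; but $x\in\mathfrak q$. So $\operatorname{ht}\mathfrak q\ge2$, and $\dim S'/\mathfrak q=N+2-\operatorname{ht}\mathfrak q\le N$. Thus $\dim S'/(\tau^{-1},\mathfrak M)S'\le N$.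

A chain of primes of $B'$ containing $(\tau^{-1},\mathfrak M)B'$ lifts, by lying over and going up, to a chain of the same length in $S'$, whose members contain $(\tau^{-1},\mathfrak M)S'$. So $\dim B'/(\tau^{-1},\mathfrak M)B'\le N$. In degree $j\ge0$ this ring is $I^j/(I^{j+1}+\mathfrak MI^j)=I^j/\mathfrak MI^j$, because $I\subseteq\mathfrak M$; in negative degrees it is zero. So its dimension is $\ell(I)$.

**Step 17: if $\ell(I)\le N$, there is an ideal $E\subseteq IA$ generated by a regular sequence of length $N$ with $I^{j+1}A=E\,I^jA$ for $j\gg0$. Moreover $\ell(I)\ge N$ always.** This replaces $I$, up to integrality, by a complete intersection. The ring $\mathcal F=\bigoplus_jI^j/\mathfrak MI^j$ is standard graded over the infinite field $\mathbb K$. Let $\ell=\ell(I)$. By graded Noether normalization $\mathcal F$ is finite over the subalgebra generated by $\ell$ elements of degree $1$. Lift these to $f_1,\dots,f_\ell\in I$. Finiteness gives $\mathcal F_{j+1}=\sum_i\bar f_i\mathcal F_j$ for $j\gg0$,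 that is, $I^{j+1}=(f_1,\dots,f_\ell)I^j+\mathfrak MI^{j+1}$. Localizing at $\mathfrak M$, Nakayama's lemma gives
$$I^{j+1}A=(f_1,\dots,f_\ell)I^jA .$$
So $I^{j+1}A\subseteq(f_1,\dots,f_\ell)A\subseteq IA$, and $(f_1,\dots,f_\ell)A$ has the same radical as $IA$; in particular it has height $N$. By Krull's height theorem $\ell\ge N$. If $\ell\le N$, then $\ell=N$; put $E=(f_1,\dots,f_N)A$. It is generated by $N$ elements and has height $N$ in the Cohen–Macaulay local ring $A$, so $f_1,\dots,f_N$ is a regular sequence.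

Two examples: for the three points of Section 1, $\ell(I)=3>2$, so there is no such $E$, in accordance with $\rho(I)>1$. For $\bar J=(C,G)$ in Section 3, $\mathcal F$ is generated by two elements, so $\ell(\bar J)=2=N$, and we may take $E=\bar JA$.

## 9. A local computation and the proofs of Theorems B and C

Suppose $E=(f_1,\dots,f_N)A$ is as in Step 17.

**Step 18: how soon $E$ catches up with $I$ at a point.** Fix $i$, let $k=m_i\geq 1$, and let $\mathfrak m$ be the maximal ideal of $A_{\mathfrak P_i}$, a regular local ring of dimension $N$. No other $\mathfrak P_j$ is contained in $\mathfrak P_i$, so $IA_{\mathfrak P_i}=\mathfrak m^k$. We claim that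
$$\mathfrak m^d=E\,\mathfrak m^{d-k}\qquad\text{for } d\ge N(k-1)+1. \tag{7}$$
Let $F_j$ be the class of $f_j$ in $\mathfrak m^k/\mathfrak m^{k+1}$. The associated graded ring $\operatorname{gr}_{\mathfrak m}(A_{\mathfrak P_i})$ is a polynomial ring in $N$ variables over the residue field. By Step 17, $\mathfrak m^{k(j+1)}=E\,\mathfrak m^{kj}$ for $j\gg0$; reading this modulo $\mathfrak m^{k(j+1)+1}$, the ideal $(F_1,\dots,F_N)$ contains all forms of degree $k(j+1)$ for $j\gg0$. So it has height $N$, and the $N$ forms $F_1,\dots,F_N$ of degree $k$ are a regular sequence. The quotient by them has Hilbert series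
$$\Bigl(\frac{1-z^k}{1-z}\Bigr)^N=(1+z+\dots+z^{k-1})^N,$$
so it vanishes in degrees above $N(k-1)$. For $d\ge N(k-1)+1$, which is at least $k$, every form of degree $d$ is therefore in $\sum_jF_j\cdot(\text{forms of degree }d-k)$. This says $\mathfrak m^d=E\,\mathfrak m^{d-k}+\mathfrak m^{d+1}$, and Nakayama's lemma gives (7).

**Step 19: $E^jI$ is determined at the points.** We claim that for $j\ge0$ the ideal $E^jIA$ of $A$ is the intersection of the contractions of its localizations at the primes $\mathfrak P_iA$. It suffices that the associated primes of $A/E^jIA$ are among the $\mathfrak P_iA$: these are pairwise incomparable, so each primary component is then the contraction of the localization. Consider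
$$0\to E^j/E^jIA\to A/E^jIA\to A/E^j\to0 .$$
Since $E$ is generated by a regular sequence, $E^j/E^{j+1}$ is free over $A/E$. As $E\subseteq IA$, we have
$$E^j/E^jIA\cong(E^j/E^{j+1})\otimes_{A/E}A/IA,$$
which is free over $A/IA$. Similarly $A/E^j$ is filtered by the free $A/E$-modules $E^\mu/E^{\mu+1}$, $\mu<j$. So the associated primes of $A/E^jIA$ are among those of $A/IA$ and $A/E$. Those of $A/IA$ are among the $\mathfrak P_iA$, because $I$ is an intersection of $\mathfrak P_i$-primary ideals. Those of $A/E$ are the minimal primes of $E$, since $A/E$ is Cohen–Macaulay, and these are the $\mathfrak P_iA$ because $\sqrt E=\sqrt{IA}$.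

We also use that the contraction of $\mathfrak P_i^{\mu}A_{\mathfrak P_i}$ to $A$ is $\mathfrak P_i^{\mu}A$, as $\mathfrak P_i^\mu$ is primary; so $I^{(m)}A$ is the intersection of the contractions of the ideals $\mathfrak P_i^{mm_i}A_{\mathfrak P_i}$. Finally, inclusions of homogeneous ideals can be tested in $A$: if $\mathfrak aA\subseteq\mathfrak bA$, the finitely generated graded module $M=(\mathfrak a+\mathfrak b)/\mathfrak b$ has $M_{\mathfrak M}=0$, so $M=\mathfrak MM$ and $M=0$.

**Proof of Theorem C.** (1)$\Rightarrow$(2) is Step 15. (2)$\Rightarrow$(3) is Step 16 together with $\ell(I)\ge N$ from Step 17. Neither uses the hypothesis on the $m_i$.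

(3)$\Rightarrow$(1): take $E$ from Step 17. The hypothesis $(N-3)m_i\le N-1$ is the same as $3m_i\ge N(m_i-1)+1$. So at each $P_i$, (7) applies to $d=3m_i,4m_i,\dots$, and for $m\ge2$
$$\mathfrak m^{mm_i}=E\,\mathfrak m^{(m-1)m_i}=\dots=E^{m-2}\mathfrak m^{2m_i}\subseteq E^{m-2}\mathfrak m^{m_i},$$
which is the localization of $E^{m-2}IA$ at $\mathfrak P_iA$. By Step 19, $I^{(m)}A\subseteq E^{m-2}IA\subseteq I^{m-1}A$. Hence $I^{(m)}\subseteq I^{m-1}$ for all $m\ge2$, and $\rho(I)=1$ by (1). $\blacksquare$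

**Proof of Theorem B.** Let $\rho(I)=1$. By Steps 15, 16 and 17, $E$ exists. The hypothesis $(N-2)m_i\le N-1$ is the same as $2m_i\ge N(m_i-1)+1$. So (7) now applies one step earlier, to $d=2m_i,3m_i,\dots$, and for $m\ge1$
$$\mathfrak m^{mm_i}=E\,\mathfrak m^{(m-1)m_i}=\dots=E^{m-1}\mathfrak m^{m_i},$$
which is the localization of $E^{m-1}IA$ at $\mathfrak P_iA$. By Step 19, $I^{(m)}A=E^{m-1}IA\subseteq I^mA$. Hence $I^{(m)}\subseteq I^m$, and $I^{(m)}=I^m$ for all $m$. $\blacksquare$

For $N=2$ the hypothesis of Theorem B reads $0\le1$, so in the plane resurgence one always means equality. For $N\ge3$, Theorem A gives schemes with $\rho(I(Z))=1$ and $I(Z)^{(2)}\ne I(Z)^2$. So fat point schemes as asked for exist in $\mathbb P^N$ exactly when $N\ge3$.
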